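\title{Hausdorff dimension of the coordinate graphs of dragon curves}

\begin{abstract}
The dragon curve with folding angle $\theta\in(\pi/3,5\pi/3)$ has a natural parametrization $t\mapsto(x_\theta(t),y_\theta(t))$, and the graphs of its two coordinate functions have box-counting dimension $D=1-\log\cos\alpha/\log 2$, where $\alpha=(\pi-\theta)/2$. We ask whether their Hausdorff dimension is also $D$. The answer is negative in general: for $\theta=2\pi/3$ and $\theta=4\pi/3$ both graphs have Hausdorff dimension strictly smaller than $D$. Equality does hold for $\theta=\pi$, for $\theta=\pi/2$ and $3\pi/2$, and for every $\theta\in[4\pi/5,6\pi/5]$ with $\theta/\pi$ irrational. For every $\theta$ with $\theta/\pi$ irrational we bound the Hausdorff dimension from below in terms of the correlation dimension of the natural measure on the curve.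
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an angle $\theta\in(\pi/3,5\pi/3)$, identify the plane with $\mathbb C$, and put
\[
\alpha=\frac{\pi-\theta}{2},\qquad r=\frac1{2\cos\alpha},\qquad \lambda=re^{i\alpha}.
\]
Then $|\alpha|<\pi/3$, so $\frac12\le r<1$, and $\lambda+\bar\lambda=1$. Because of this identity a segment with vector $v$ can be replaced by two consecutive segments with vectors $\lambda v$ and $\bar\lambda v$, in either order: they join the same endpoints, have length $r|v|$, and form the angle $\theta$. The dragon curve is obtained from the segment from $0$ to $1$ by making this replacement on every segment, again and again, with the order alternating along the curve. Precisely, the polygon $\mathcal D_n$ of generation $n$ starts at $0$ and has segment vectors $v_n(0),\dots,v_n(2^n-1)$, where $v_0(0)=1$ and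
\begin{equation}\label{eq:rule}
v_{n+1}(2k)=re^{i\alpha(-1)^k}v_n(k),\qquad v_{n+1}(2k+1)=re^{-i\alpha(-1)^k}v_n(k);
\end{equation}
see Figure~\ref{fig:gen}. Let $z_n\colon[0,1]\to\mathbb C$ traverse the $2^n$ segments in order, each at constant speed in time $2^{-n}$. The function $z_{n+1}-z_n$ is piecewise linear, vanishes at the times $k2^{-n}$, and has modulus $|\lambda-\frac12|\,r^n$ at the midpoints between them. Since $r<1$, the $z_n$ converge uniformly to a continuous $z=x_\theta+iy_\theta$, and $z(k2^{-n})$ is the $k$-th vertex of $\mathcal D_n$. We study the graphs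
\[
X_\theta=\{(t,x_\theta(t)):t\in[0,1]\},\qquad Y_\theta=\{(t,y_\theta(t)):t\in[0,1]\}.
\]
Replacing $\alpha$ by $-\alpha$ (that is, $\theta$ by $2\pi-\theta$), or starting the alternation on the other side, replaces $z$ by $\bar z$. This keeps $X_\theta$ and reflects $Y_\theta$, so no dimension depends on these conventions, and we may take $\alpha\ge0$ in all proofs.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (0,0)--(3.6,0);
\draw[thick] (0,0)--++(30:2.078)--++(-30:2.078);
\begin{scope}[xshift=4.2cm]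
\draw[dashed] (0,0)--++(30:2.078)--++(-30:2.078);
\draw[thick] (0,0)--++(60:1.2)--++(0:1.2)--++(-60:1.2)--++(0:1.2);
\end{scope}
\begin{scope}[xshift=8.4cm]
\draw[dashed] (0,0)--++(60:1.2)--++(0:1.2)--++(-60:1.2)--++(0:1.2);
\draw[thick] (0,0)--++(90:0.693)--++(30:0.693)--++(-30:0.693)--++(30:0.693)--++(-30:0.693)--++(-90:0.693)--++(-30:0.693)--++(30:0.693);
\end{scope}
\end{tikzpicture}
\caption{The polygons of generations $1,2,3$ (solid) for $\theta=2\pi/3$, each drawn over the previous generation (dashed). The new vertices lie alternately to the left and to the right of the old segments.}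
\label{fig:gen}
\end{figure}

Recall the two dimensions. For a bounded set $E\subset\mathbb R^2$ let $N(E,\rho)$ be the number of squares of the grid of side $\rho$ that meet $E$. The upper box-counting dimension is $\limsup_{\rho\to0}\log N(E,\rho)/\log(1/\rho)$, and when the limit exists it is the box-counting dimension $\dim_BE$. The Hausdorff dimension $\dim_HE$ is the infimum of the $\gamma>0$ such that $E$ has countable covers $(V_l)$ with $\sum_l(\operatorname{diam}V_l)^\gamma$ arbitrarily small. Box counting uses one scale everywhere, while a Hausdorff cover may choose the scale point by point. So $\dim_HE$ is at most the upper box-counting dimension, and a strict inequality means that different parts of $E$ are thin at different scales. The Hausdorff dimension is unchanged by invertible affine maps, and for a finite union it is the maximum over the pieces.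

Put
\[
s=\frac{\log(1/r)}{\log2}\in(0,1],\qquad D=2-s=1-\frac{\log\cos\alpha}{\log2},
\]
so that $r=2^{-s}$. It is known that $\dim_BX_\theta=\dim_BY_\theta=D$. The question, posed in \cite{Caprio}, is whether $\dim_HX_\theta=\dim_HY_\theta=D$ as well.

For $\theta=\pi$ we have $\lambda=\frac12$ and $z(t)=t$; both graphs are segments, and both dimensions equal $1=D$. For other angles the natural guess is also equality. Lift Lebesgue measure from $[0,1]$ to the graph and look at a square of side $2^{-n}$. Over a dyadic time interval of length $2^{-n}$ the function $x_\theta$ is a copy, scaled by $r^n$, of a projection $\operatorname{Re}(uz)$ with $|u|=1$, and the square sees a window of relative height $2^{-n}/r^n$ of this copy. If the values of the projections are spread with bounded density, the square has mass at most of order $2^{-n}(2r)^{-n}=2^{-nD}$, and this forces Hausdorff dimension $D$. The curve consists of $2^n$ pieces of size $r^n$, which suggests a planar set of dimension above $1$, and one expects the projections of such a set to a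 line to be well spread. The guess fails when an arithmetic coincidence makes the relevant projections singular.

\begin{theorem}\label{thm:A}
If $\theta\in\{2\pi/3,4\pi/3\}$, then $D=2-\frac{\log3}{\log4}$, but $\dim_HX_\theta<D$ and $\dim_HY_\theta<D$.
\end{theorem}

\begin{theorem}\label{thm:B}
We have $\dim_HX_\theta=\dim_HY_\theta=D$ in each of the cases \textup{(i)} $\theta=\pi$; \textup{(ii)} $\theta\in\{\pi/2,3\pi/2\}$; \textup{(iii)} $\theta\in[4\pi/5,6\pi/5]$ with $\theta/\pi\notin\mathbb Q$.
\end{theorem}

So equality holds at all but countably many $\theta\in[4\pi/5,6\pi/5]$. Case (i) was settled above. Case (iii) comes from a bound valid for all irrational angles. Let $U$ be uniformly distributed on $[0,1]$, let $Z=z(U)$, and let $Z'$ be an independent copy of $Z$. The lower correlation dimension of the law of $Z$ is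
\[
\tau=\liminf_{\rho\to0}\frac{\log\mathbb P(|Z-Z'|\le\rho)}{\log\rho};
\]
it measures how rarely two independent points of the curve are close.

\begin{theorem}\label{thm:C}
If $\theta/\pi\notin\mathbb Q$, then $\dim_HX_\theta$ and $\dim_HY_\theta$ are at least $1+(1-s)\min(1,\tau)$.
\end{theorem}

When $\tau\ge1$ this bound equals $D$. The angles not covered by Theorems~\ref{thm:A} and~\ref{thm:B} are not settled here, beyond Theorem~\ref{thm:C}.

Section~\ref{sec:self} records the self-similarity of $z$. Section~\ref{sec:rows} isolates the mechanism behind Theorem~\ref{thm:A} in a covering lemma and a model example, and Section~\ref{sec:A} shows that it operates at $\theta=2\pi/3$. Section~\ref{sec:lower} reduces lower bounds to the laws of the projections and treats $\theta=\pi/2$. Section~\ref{sec:irr} proves Theorem~\ref{thm:C} by an entropy argument, and Section~\ref{sec:rev} shows that $\tau>1$ for $\theta$ near $\pi$.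

\section{Self-similarity and projections}\label{sec:self}

Because of the alternation in \eqref{eq:rule}, the second half of the curve is a copy of the whole curve only when read backwards. Put
\[
g_1(t)=\tfrac t2,\quad g_2(t)=1-\tfrac t2,\qquad f_1(w)=\lambda w,\quad f_2(w)=1-\bar\lambda w .
\]

\begin{lemma}\label{lem:self}
We have $z\circ g_1=f_1\circ z$ and $z\circ g_2=f_2\circ z$.
\end{lemma}

\begin{proof}
Write $k=\sum_{j=1}^n\epsilon_j2^{n-j}$ with digits $\epsilon_j\in\{0,1\}$, and put $\epsilon_0=0$. In \eqref{eq:rule} the sign of the rotation is $(-1)^{\epsilon+\epsilon'}$, where $\epsilon'$ is the last digit of the parent index and $\epsilon$ the appended digit. Hence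
\begin{equation}\label{eq:vn}
v_n(k)=r^n\exp\Big(i\alpha\sum_{j=1}^n(-1)^{\epsilon_j+\epsilon_{j-1}}\Big).
\end{equation}
Let $0\le k<2^n$. In generation $n+1$ the index $k$ has digits $0,\epsilon_1,\dots,\epsilon_n$, so the sum gains a first term $+1$ and $v_{n+1}(k)=\lambda v_n(k)$. The index $2^{n+1}-1-k$ has the complementary digits $1,1-\epsilon_1,\dots,1-\epsilon_n$; the first term becomes $-1$ and the others do not change, so $v_{n+1}(2^{n+1}-1-k)=\bar\lambda v_n(k)$. Summing from the endpoints $z_{n+1}(0)=0$ and $z_{n+1}(1)=1$ gives $z_{n+1}(t/2)=\lambda z_n(t)$ and $z_{n+1}(1-t/2)=1-\bar\lambda z_n(t)$. Let $n\to\infty$.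
\end{proof}

For a word $\mathbf i=i_1\cdots i_n\in\{1,2\}^n$, of length $|\mathbf i|=n$, put $g_{\mathbf i}=g_{i_1}\circ\dots\circ g_{i_n}$, $f_{\mathbf i}=f_{i_1}\circ\dots\circ f_{i_n}$ and $I_{\mathbf i}=g_{\mathbf i}([0,1])$. The $I_{\mathbf i}$ are the $2^n$ closed dyadic intervals of length $2^{-n}$ (level $n$), and $z\circ g_{\mathbf i}=f_{\mathbf i}\circ z$. Given $U\in I_{\mathbf i}$, the variable $U$ has the law of $g_{\mathbf i}(U)$. The lemma gives $\max|z|\le1+r\max|z|$, and $f_{\mathbf i}$ is a similarity of ratio $r^n$, so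
\begin{equation}\label{eq:osc}
|z|\le R:=\frac1{1-r},\qquad \operatorname{diam}z(I_{\mathbf i})\le2Rr^{|\mathbf i|}.
\end{equation}

The maps $f_{\mathbf i}$ rotate, so the coordinates $x_\theta,y_\theta$ do not reproduce themselves. The family that does is that of all projections. For $|u|=1$ let $x_u=\operatorname{Re}(uz)$, so $x_1=x_\theta$ and $x_{-i}=y_\theta$, and let $\nu_u$ be the law of $x_u(U)$; it is supported in $[-R,R]$. If $\mathbf i$ has length $n$ and contains $\ell$ letters $2$, the linear part of $f_{\mathbf i}$ is $\lambda^{n-\ell}(-\bar\lambda)^\ell$, whence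
\begin{equation}\label{eq:proj}
x_u\circ g_{\mathbf i}=\text{const}+r^nx_{u_{\mathbf i}},\qquad u_{\mathbf i}=u\,e^{i\alpha n}\big(-e^{-2i\alpha}\big)^{\ell}.
\end{equation}
When $\alpha/\pi$ is rational the directions $u_{\mathbf i}$ stay in a finite set; when it is irrational they equidistribute on the circle. This dichotomy separates Sections~\ref{sec:A} and~\ref{sec:irr}.

Of the value of the box-counting dimension we use only the upper bound, which follows from \eqref{eq:osc}.

\begin{lemma}\label{lem:upper}
For every $|u|=1$ we have $1\le\dim_H\operatorname{graph}(x_u)\le D$.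
\end{lemma}

\begin{proof}
The graph projects onto $[0,1]$ by a map that does not increase distances, which gives the lower bound. Over each of the $2^n$ intervals of level $n$ the graph is covered by at most $2R(2r)^n+1$ closed squares of side $2^{-n}$. Since $2r\ge1$ and $2^n(2r)^n=2^{nD}$, the total is at most $(2R+1)2^{nD}$, and the sum of the $\gamma$-th powers of the diameters tends to $0$ for $\gamma>D$.
\end{proof}

\section{Uneven rows lower the Hausdorff dimension}\label{sec:rows}

In this section and the next, $\alpha=\pi/6$. Then $r=3^{-1/2}$ and $s=\log3/\log4$, so $4^s=3$. Two generations of the construction divide time by $4$ and space by $3$, which suggests looking at a graph through grids of $4^{-m}\times3^{-m}$ rectangles. Let $\mathcal C_m$ be the set of \emph{columns} $[l4^{-m},(l+1)4^{-m}]$, $0\le l<4^m$, and $\mathcal G_m$ the set of \emph{rows} $[k3^{-m},(k+1)3^{-m})$, $k\in\mathbb Z$. For a bounded function $p\colon[0,1]\to\mathbb R$ and $Q\in\mathcal G_m$ put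
\[
N_m(p,Q)=\#\{I\in\mathcal C_m:p(I)\cap Q\ne\emptyset\},\qquad \Sigma_m(p)=\sum_{Q\in\mathcal G_m}N_m(p,Q)^s .
\]
Suppose each $p(I)$ meets boundedly many rows. Then about $4^m$ occupied rectangles are shared among about $3^m$ rows, and H\"older's inequality gives $\Sigma_m(p)\le C\,3^{(1-s)m}4^{sm}=C\,3^{(2-s)m}$, with equality of order when the rows are filled evenly. An exponential gain over this bound passes to the Hausdorff dimension.

\begin{lemma}\label{lem:cover}
Let $p\colon[0,1]\to\mathbb R$ be bounded, and suppose $\Sigma_m(p)\le C\,3^{Pm}$ for all $m\ge1$, with constants $C$ and $P\ge0$. Then $\dim_H\operatorname{graph}(p)\le P$.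
\end{lemma}

\begin{example}\label{ex:toy}
Write $t\in[0,1)$ in base $4$ with digits $b_1,b_2,\dots$ not ending in an infinite string of $3$'s, let $\varrho(0)=0$, $\varrho(1)=\varrho(2)=1$, $\varrho(3)=2$, and put $\psi(t)=\sum_j\varrho(b_j)3^{-j}$ and $\psi(1)=\psi(0)$. The half-open column with digits $b_1,\dots,b_m$ is mapped onto the row with ternary digits $\varrho(b_1),\dots,\varrho(b_m)$. So over each column of width $4^{-k}$ the graph meets about $(4/3)^k$ squares of side $4^{-k}$, and the box-counting dimension is $\log_4(16/3)=2-s$. A row whose ternary digits contain $\ell$ ones is the image of $2^\ell$ half-open columns. Adding the right endpoints, whose values are taken on the next column, at most doubles this count. Since $2^s=\sqrt3$, we get $\Sigma_m(\psi)\le2^s(2+\sqrt3)^m$. Strict concavity of $x^s$ gives $\frac13(1+2^s+1)<(4/3)^s$, that is, $2+\sqrt3<3^{2-s}$. By Lemma~\ref{lem:cover} the Hausdorff dimension is at most $\log_3(2+\sqrt3)<2-s$.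

One can see where the gap comes from. A square of side $4^{-k}$ on the graph is given by $k$ quaternary digits of $t$ and by ternary digits number $k+1,\dots,m$ of the height, with $m\approx k/s$. In most squares the ternary digit $1$ has frequency about $\frac12$ among the first $k$ digits of the height and about $\frac13$ among the later ones, so the frequency drops by a fixed amount between positions $k$ and $m$. Along the expansion of one fixed point the frequency cannot drop by a fixed amount forever. Every point therefore has infinitely many scales at which it lies in one of the rare squares without a drop, and these squares suffice for a cover.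
\end{example}

In general the frequency is replaced by the exponent of the row count.

\begin{proof}[Proof of Lemma~\ref{lem:cover}]
Write $N_k(Q)=N_k(p,Q)$. For $t\in[0,1]$ and $k\ge1$ choose a column $I_k(t)\in\mathcal C_k$ containing $t$, let $Q_k(t)\in\mathcal G_k$ be the row containing $p(t)$, and put $a_k(t)=\frac1k\log_4N_k(Q_k(t))$. The column $I_k(t)$ is counted in $N_k(Q_k(t))$ and there are $4^k$ columns, so $0\le a_k(t)\le1$. Let $m(k)=\lceil k/s\rceil$. Then $m(k)>k$ and $k\le s\,m(k)\le k+1$, so $4^k\le3^{m(k)}\le4^{k+1}$: a product of a column of level $k$ and a row of level $m(k)$ has diameter at most $2\cdot4^{-k}$.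

Fix $0<\delta<1$ and call $k$ \emph{good for $t$} if $a_{m(k)}(t)\ge a_k(t)-\delta$. Every $t$ has infinitely many good $k$. Otherwise, for $k_0$ large, $a_k(t)$ would drop by more than $\delta$ at each step of the sequence $k_0,m(k_0),m(m(k_0)),\dots$ and become negative.

For $k\ge1$, $m=m(k)$ and $a\in\delta\mathbb Z\cap[0,1]$ let $\mathcal F(k,a)$ be the family of products $I\times Q$ with $I\in\mathcal C_k$, $Q\in\mathcal G_m$ such that
\[
p(I)\cap Q\ne\emptyset,\qquad N_m(Q)\ge4^{(a-\delta)m},\qquad N_k(\hat Q)<4^{(a+\delta)k},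
\]
where $\hat Q\in\mathcal G_k$ is the row containing $Q$. If $k$ is good for $t$, choose $a$ with $a\le a_k(t)<a+\delta$. The row of level $k$ containing $Q_m(t)$ is $Q_k(t)$, so $I_k(t)\times Q_m(t)$ belongs to $\mathcal F(k,a)$, and it contains $(t,p(t))$. Hence for every $k_0$ the families $\mathcal F(k,a)$ with $k\ge k_0$ cover the graph.

It remains to count. A row with $N_m(Q)\ge T:=4^{(a-\delta)m}>0$ contributes at least $T^s$ to $\Sigma_m(p)$, so there are at most $T^{-s}\Sigma_m(p)$ such rows. Given $Q$, a column $I$ with $p(I)\cap Q\neq\emptyset$ is counted in $N_k(\hat Q)$, so there are fewer than $4^{(a+\delta)k}$ of them. The factors $4^{-asm}$ and $4^{ak}$ cancel because $sm\ge k$, which is the reason for the exponent $s$ in $\Sigma_m$: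
\[
\#\mathcal F(k,a)\le4^{-s(a-\delta)m+(a+\delta)k}\,\Sigma_m(p)\le4^{\delta(2k+1)}\,C\,4^{P(k+1)}\le4^{P+1}C\,4^{k(P+2\delta)} .
\]
There are at most $1+1/\delta$ values of $a$. For $\gamma>P+2\delta$ the series $\sum_k4^{k(P+2\delta)}(2\cdot4^{-k})^\gamma$ converges, so its tails tend to $0$ and $\dim_H\operatorname{graph}(p)\le P+2\delta$. Let $\delta\to0$.
\end{proof}

\section{The angle $2\pi/3$}\label{sec:A}

\subsection{Six functions with integer translations}

Here $\lambda=\frac12+\frac i{2\sqrt3}$. With $\zeta=e^{i\pi/3}$ we have $\lambda^2=\zeta/3$, $\lambda\bar\lambda=\frac13$, $\bar\lambda^2=\zeta^{-1}/3$, and $1-\bar\lambda=\lambda$, so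
\[
f_{11}(w)=\frac{\zeta w}3,\qquad f_{12}(w)=\lambda-\frac w3,\qquad f_{21}(w)=1-\frac w3,\qquad f_{22}(w)=\lambda+\frac{\zeta^{-1}w}3 .
\]
All rotations are powers of $\zeta$ (note $-1=\zeta^3$), so six projections form a closed family. For $j\in\mathbb Z/6\mathbb Z$ let $p_j=2\operatorname{Re}(\zeta^jz)$. Then $p_{j+3}=-p_j$, $|p_j|\le2R<5$, and
\begin{equation}\label{eq:six}
p_j\circ g_{11}=\frac{p_{j+1}}3,\quad p_j\circ g_{12}=c_j+\frac{p_{j+3}}3,\quad p_j\circ g_{21}=c'_j+\frac{p_{j+3}}3,\quad p_j\circ g_{22}=c_j+\frac{p_{j-1}}3,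
\end{equation}
where $c_j=2\operatorname{Re}(\zeta^j\lambda)=\frac2{\sqrt3}\cos(\frac{\pi j}3+\frac\pi6)$ and $c'_j=2\cos\frac{\pi j}3$. For $j=0,\dots,5$,
\[
(c_j)=(1,0,-1,-1,0,1),\qquad(c'_j)=(2,1,-1,-2,-1,1).
\]
The contraction is the reciprocal of an integer and all translations are integers. This is the arithmetic coincidence, and it is used twice: in Lemma~\ref{lem:notac} and in Lemma~\ref{lem:sub}.

The two graphs are made of graphs of the $p_j$. First, $x_\theta=\frac12p_0$. Next, $-i\lambda=r\zeta^{-1}$ and $i\bar\lambda=r\zeta$ give $y_\theta\circ g_1=\operatorname{Re}(-i\lambda z)=\frac1{2\sqrt3}p_5$ and $y_\theta\circ g_2=\operatorname{Re}(i\bar\lambda z)=\frac1{2\sqrt3}p_1$. So $X_\theta$ is an invertible linear image of the graph of $p_0$, and $Y_\theta$ is the union of invertible affine images of the graphs of $p_5$ and $p_1$. It suffices to show that $\dim_H\operatorname{graph}(p_j)<2-s$ for every $j$.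

Unlike in Example~\ref{ex:toy}, the pieces $p_j(I)$ straddle several rows and change type, so there is no product formula for the row counts. We proceed indirectly. The law of $p_j(U)$ is singular, which gives an unquantified gain $\Sigma_m=o(3^{(2-s)m})$; submultiplicativity then turns a gain at one level into an exponential gain.

\subsection{The laws are singular}

Let $\mu_j$ be the law of $p_j(U)$. With $T_c(x)=c+x/3$ and $T_c\mu$ the image measure, conditioning on the four intervals of level $2$ turns \eqref{eq:six} into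
\begin{equation}\label{eq:system}
\mu_j=\tfrac14\big(T_0\mu_{j+1}+T_{c_j}\mu_{j+3}+T_{c'_j}\mu_{j+3}+T_{c_j}\mu_{j-1}\big).
\end{equation}
Write $e(x)=e^{2\pi ix}$ and $\varphi_j(\xi)=\int e(\xi x)\,d\mu_j(x)$. Then $\varphi_{j+3}=\overline{\varphi_j}$, and \eqref{eq:system} reads
\begin{equation}\label{eq:fourier}
4\varphi_j(\xi)=\varphi_{j+1}(\tfrac\xi3)+\big(e(c_j\xi)+e(c'_j\xi)\big)\varphi_{j+3}(\tfrac\xi3)+e(c_j\xi)\varphi_{j-1}(\tfrac\xi3).
\end{equation}
By the Riemann--Lebesgue lemma the Fourier transform of a finite absolutely continuous measure tends to $0$ at infinity. At integer frequencies the phases in \eqref{eq:fourier} disappear, so a suitable sum of the $\varphi_j$ cannot decay along the powers of $3$ unless it vanishes there.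

\begin{lemma}\label{lem:notac}
The measure $\mu_0+\mu_2+\mu_4$ is not absolutely continuous.
\end{lemma}

\begin{proof}
Let $A=\varphi_0+\varphi_2+\varphi_4$; then $\varphi_1+\varphi_3+\varphi_5=\overline A$. For $\xi\in\mathbb Z$, sum \eqref{eq:fourier} over $j=0,2,4$: each odd index receives weight $1+2+1=4$, so $A(\xi)=\overline{A(\xi/3)}$. Hence $|A(3^k)|=|A(\frac13)|$ for all $k\ge0$, and it suffices to prove $A(\frac13)\ne0$.

A second-order expansion of $A$ at $0$ is too crude at $\xi=\frac13$, so we first lower the frequency by one more use of \eqref{eq:fourier}. Let $\omega=e(\frac13)=\zeta^2$ and evaluate every $\varphi_j$ below at $\frac19$. The cases $j=0,2,4$, with $(c_j,c_j')=(1,2),(-1,-1),(0,-1)$, give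
\[
4A(\tfrac13)=\big(\varphi_1+(\omega+\omega^2)\varphi_3+\omega\varphi_5\big)+\big(\varphi_3+2\omega^2\varphi_5+\omega^2\varphi_1\big)+\big(\varphi_5+(1+\omega^2)\varphi_1+\varphi_3\big).
\]
Using $1+\omega+\omega^2=0$, the coefficients of $\varphi_1,\varphi_3,\varphi_5$ are $2+2\omega^2=-2\omega$, $\ 2+\omega+\omega^2=1$ and $1+\omega+2\omega^2=\omega^2$. Since $-\omega\zeta=1$ and $\omega^2\zeta=\zeta^{-1}$,
\[
4\zeta A(\tfrac13)=2\varphi_1+\zeta\varphi_3+\zeta^{-1}\varphi_5 .
\]
Put $\kappa=2\pi/9$ and write $p_j$ for $p_j(U)$. From $|e^{iv}-1-iv|\le v^2/2$ we get $|\varphi_j-1-i\kappa\,\mathbb Ep_j|\le\frac{\kappa^2}2\mathbb Ep_j^2$. As $\operatorname{Re}(2i)=0$, $\operatorname{Re}(i\zeta)=-\frac{\sqrt3}2$, $\operatorname{Re}(i\zeta^{-1})=\frac{\sqrt3}2$ and $p_3=-p_0$,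
\[
\operatorname{Re}\big(4\zeta A(\tfrac13)\big)\ge3+\kappa\tfrac{\sqrt3}2\,(\mathbb Ep_0+\mathbb Ep_5)-\tfrac{\kappa^2}2\,\mathbb E\big(2p_1^2+p_0^2+p_5^2\big).
\]
The moments come from Lemma~\ref{lem:self}: the law of $Z$ is the average of the laws of $\lambda Z$ and $1-\bar\lambda Z$. For $M_1=\mathbb EZ$ this gives $M_1=\frac12+\frac12(\lambda-\bar\lambda)M_1$ with $\lambda-\bar\lambda=\frac i{\sqrt3}$, so $M_1=\frac6{13}(1+\frac i{2\sqrt3})$. Thus $\mathbb Ep_0=\frac{12}{13}$ and $\mathbb Ep_5=\frac{12}{13}(\frac12+\frac14)=\frac9{13}$ are positive. For $M_2=\mathbb E|Z|^2$ it gives $M_2=\frac13M_2+\frac12-\operatorname{Re}(\bar\lambda M_1)$ with $\operatorname{Re}(\bar\lambda M_1)=\frac6{13}(\frac12+\frac1{12})=\frac7{26}$, so $M_2=\frac9{26}$. Since $p_j^2\le4|Z|^2$, the last term is at most $\frac{\kappa^2}2\cdot16\cdot\frac9{26}=\frac{16\pi^2}{117}<1.36$. The real part exceeds $1.6$, so $A(\frac13)\ne0$.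
\end{proof}

The system \eqref{eq:system} upgrades this to singularity of every $\mu_j$, because it links all six measures and has only one solution.

\begin{lemma}\label{lem:sing}
Each $\mu_j$ is singular with respect to Lebesgue measure.
\end{lemma}

\begin{proof}
\emph{Uniqueness.} Let $(\mu_j')$ be any six probability measures satisfying \eqref{eq:system}. Their Fourier transforms $\varphi_j'$ satisfy \eqref{eq:fourier}, so $\Delta(\xi)=\max_j|\varphi_j(\xi)-\varphi'_j(\xi)|$ satisfies $\Delta(\xi)\le\Delta(\xi/3)\le\dots\le\Delta(\xi/3^k)$. This tends to $\Delta(0)=0$ by continuity, so $\mu'_j=\mu_j$.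

\emph{Pure type.} Let $\mu_j^{ac}$ be the absolutely continuous part of $\mu_j$ and $w_j$ its mass. The maps $T_c$ and sums preserve absolute continuity and singularity, and the Lebesgue decomposition is unique, so $(\mu_j^{ac})$ satisfies \eqref{eq:system} and $w_j=\frac14(w_{j+1}+2w_{j+3}+w_{j-1})$. If $w_j$ is maximal, this average forces $w_{j+1}=w_j$; hence all $w_j$ equal one number $w$. If $w>0$, then $(\mu_j^{ac}/w)$ is a probability solution, so every $\mu_j=\mu_j^{ac}/w$ is absolutely continuous, against Lemma~\ref{lem:notac}. Thus $w=0$.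
\end{proof}

\subsection{Counting rows}

The columns in $\mathcal C_m$ are the intervals $I_{\mathbf i}$ with $|\mathbf i|=2m$. Induction on $m$ with \eqref{eq:six} gives, for such $\mathbf i$,
\begin{equation}\label{eq:iter}
p_j\circ g_{\mathbf i}=c+3^{-m}p_{j'},\qquad c=c(j,\mathbf i)\in3^{-m}\mathbb Z,\quad j'=j'(j,\mathbf i)\in\mathbb Z/6\mathbb Z .
\end{equation}
Since the type $j'$ changes, we add the six counts: $S_m=\sum_j\Sigma_m(p_j)$. Note that $S_m\ge1$.

\begin{lemma}\label{lem:sub}
$S_{m+m'}\le S_mS_{m'}$ for all $m,m'\ge1$.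
\end{lemma}

\begin{proof}
Let $Q\in\mathcal G_{m+m'}$ lie in $\hat Q=[k3^{-m},(k+1)3^{-m})\in\mathcal G_m$, and put $Q^0=3^mQ-k$, a row of $\mathcal G_{m'}$ contained in $[0,1)$. Suppose $p_j(I_{\mathbf i\mathbf i'})$ meets $Q$, with $|\mathbf i|=2m$, $|\mathbf i'|=2m'$. Then $p_j(I_{\mathbf i})$ meets $\hat Q$, which leaves $N_m(p_j,\hat Q)$ choices for $\mathbf i$. By \eqref{eq:iter}, $p_{j'}(I_{\mathbf i'})$ meets $3^m(Q-c)=Q^0+o$, where $o=k-3^mc$ is an integer determined by $\mathbf i$. So $Q^0+o$ is again a row of $\mathcal G_{m'}$; without integrality it would straddle two rows and a constant factor would be lost at each step. Therefore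
\[
N_{m+m'}(p_j,Q)^s\le N_m(p_j,\hat Q)^s\max_{j',\,o}N_{m'}(p_{j'},Q^0+o)^s\le N_m(p_j,\hat Q)^s\sum_{j'}\sum_{o\in\mathbb Z}N_{m'}(p_{j'},Q^0+o)^s .
\]
Sum over $Q\subset\hat Q$, that is, over $Q^0$. The rows $Q^0+o$ run through $\mathcal G_{m'}$ exactly once, so the sum is at most $N_m(p_j,\hat Q)^sS_{m'}$. Sum over $\hat Q$ and $j$.
\end{proof}

\begin{lemma}\label{lem:small}
$S_m=o\big(3^{(2-s)m}\big)$ as $m\to\infty$.
\end{lemma}

\begin{proof}
Fix $j$ and write $Q_k=[k3^{-m},(k+1)3^{-m})$. By \eqref{eq:iter}, $p_j(I)$ has diameter at most $10\cdot3^{-m}$ for $I\in\mathcal C_m$. If it meets $Q_k$, it lies in the union of the $Q_{k'}$ with $|k'-k|\le10$. Columns have length $4^{-m}$ and disjoint interiors, so $4^{-m}N_m(p_j,Q_k)\le\sum_{|k'-k|\le10}\mu_j(Q_{k'})$. Since $(x+y)^s\le x^s+y^s$ and $4^{sm}=3^m$,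
\[
\Sigma_m(p_j)\le21\cdot3^m\sum_{Q\in\mathcal G_m}\mu_j(Q)^s .
\]
Let $\varepsilon>0$. By Lemma~\ref{lem:sing} and inner regularity there is a compact Lebesgue-null set $F$ with $\mu_j(F)>1-\varepsilon$, and an open set $G\supset F$ of Lebesgue measure less than $\varepsilon$. For large $m$ the rows that meet $F$ lie in $G$, so there are at most $\varepsilon3^m$ of them. The other rows of positive mass meet $[-5,5]$, so number at most $11\cdot3^m$, and their total mass is at most $\varepsilon$. H\"older's inequality bounds the sum of the $s$-th powers of $n$ numbers with sum $\sigma$ by $n^{1-s}\sigma^s$. Hence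
\[
\sum_Q\mu_j(Q)^s\le\big(\varepsilon^{1-s}+11^{1-s}\varepsilon^s\big)\,3^{(1-s)m},
\]
and $\varepsilon$ was arbitrary.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:small} there is $m_0\ge1$ with $P:=\frac1{m_0}\log_3S_{m_0}<2-s$, and $P\ge0$. Write $m=km_0+l$ with $0\le l<m_0$ and let $C=\max(1,S_1,\dots,S_{m_0})$. Lemma~\ref{lem:sub} gives $S_m\le CS_{m_0}^k\le C\,3^{Pm}$. By Lemma~\ref{lem:cover}, $\dim_H\operatorname{graph}(p_j)\le P<2-s=D$ for every $j$. This proves the theorem for $\theta=2\pi/3$, and conjugation gives $\theta=4\pi/3$.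
\end{proof}

\section{Lower bounds from the laws of projections; the angle $\pi/2$}\label{sec:lower}

From now on $\alpha\ne0$, so $0<s<1$ and $2r>1$. Write $B(x,\rho)=[x-\rho,x+\rho]$ and $|E|$ for Lebesgue measure. We use the mass distribution principle: if a finite nonzero measure $\mu$ is carried by $E\subset\mathbb R^2$ and $\mu(V)\le C(\operatorname{diam}V)^\gamma$ for all closed $V$ of small diameter, then $\dim_HE\ge\gamma$. The next lemma makes the heuristic of the introduction exact. Its hypothesis must hold uniformly in $u$, because \eqref{eq:proj} produces a new direction on every dyadic interval, and with a power $\rho^c$, because the exceptional sets of all scales have to be discarded at once.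

\begin{lemma}\label{lem:mass}
Let $0<d\le1$. Suppose that for every $q\in(0,d)$ there are $C,c>0$ such that
\[
\nu_u\{x:\nu_u(B(x,\rho))\ge\rho^q\}\le C\rho^c\qquad(|u|=1,\ 0<\rho\le1).
\]
Then $\dim_H\operatorname{graph}(x_u)\ge1+(1-s)d$ for all $|u|=1$.
\end{lemma}

\begin{proof}
Fix $u$ and $q$, and consider only times $t$ that are not dyadic rationals. For $n\ge0$ write $t=g_{\mathbf i}(t_0)$ with $|\mathbf i|=n$, and let $A_n(t)=\{t'\in I_{\mathbf i}:|x_u(t')-x_u(t)|\le2^{-n}\}$. With $\rho_n=(2r)^{-n}=2^{-n(1-s)}$, \eqref{eq:proj} gives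
\[
|A_n(t)|=2^{-n}\,\nu_{u_{\mathbf i}}\big(B(x_{u_{\mathbf i}}(t_0),\rho_n)\big).
\]
Applying the hypothesis to $u_{\mathbf i}$ on each $I_{\mathbf i}$, we get $|\{t:|A_n(t)|\ge2^{-n}\rho_n^q\}|\le C\rho_n^c$. This is summable in $n$ because $2r>1$. By the Borel--Cantelli lemma there are $n_0$ and a set $E$ of times with $|E|>0$ such that $|A_n(t)|<2^{-n}\rho_n^q$ for $t\in E$, $n\ge n_0$.

Let $\mu$ be the image of Lebesgue measure on $E$ under $t\mapsto(t,x_u(t))$, and let $2^{-n-1}<\operatorname{diam}V\le2^{-n}$ with $n\ge n_0$. The times $t\in E$ with $(t,x_u(t))\in V$ lie in an interval of length $2^{-n}$, hence in at most two intervals of level $n$. Those in one such interval all lie in $A_n(t)$ for any one $t$ among them. So $\mu(V)\le2\cdot2^{-n\gamma}\le2(2\operatorname{diam}V)^\gamma$ with $\gamma=1+q(1-s)$; points have mass $0$. Thus the dimension is at least $1+q(1-s)$. Let $q\uparrow d$.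
\end{proof}

The hypothesis is easiest to verify at $\alpha=\pi/4$, where the curve fills area evenly. Here $r^2=\frac12$ and $1/\lambda=1-i$. By \eqref{eq:vn}, $v_n(k)\in\lambda^n\{\pm1,\pm i\}$, so $\mathcal D_n$ is a nearest-neighbor path from $0$ in the square lattice $L_n=\lambda^n\mathbb Z[i]$ of mesh $r^n$. Call $\lambda^n(a+bi)$ \emph{even} or \emph{odd in $L_n$} according to the parity of $a+b$. Each step changes the parity, so the $k$-th vertex has the parity of $k$.

\begin{lemma}\label{lem:edges}
For $\alpha=\pi/4$ the $2^n$ segments of $\mathcal D_n$ are distinct as undirected edges of $L_n$.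
\end{lemma}

\begin{proof}
The point is that the refinement of an edge does not depend on the direction in which it is traversed. Let segment $k$ be the edge $\{p,q\}$ with $p$ even and $q=p+v$ odd in $L_n$. If $k$ is even, it runs from $p$ to $q$ and by \eqref{eq:rule} the new vertex is $p+\lambda v$. If $k$ is odd, it runs from $q$ to $p$ and the new vertex is $q+\bar\lambda(-v)=p+\lambda v$. In both cases the new edges are $\{p,c\}$ and $\{c,q\}$ with $c=p+\lambda v=q-\bar\lambda v$, and they differ since $p\ne q$.

The old edge can be recovered from either new edge. Since $L_n=(1-i)L_{n+1}$ is the set of even points of $L_{n+1}$, a new edge has one endpoint $o\in L_n$, which is the old vertex, and one endpoint $c\notin L_n$. If $o$ is even in $L_n$, then $p=o$ and $v=(c-o)/\lambda$. If $o$ is odd in $L_n$, then $q=o$ and $v=(o-c)/\bar\lambda$. So distinct old edges produce disjoint pairs of new edges, and induction on $n$ applies.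
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $I$ have level $n$ and suppose $z(I)$ meets a given disc of radius $r^n$. The values of $z$ at the endpoints of $I$ are the endpoints of a segment of $\mathcal D_n$, and by \eqref{eq:osc} they lie in the concentric disc of radius $(1+2R)r^n$. That disc contains at most $C_1$ edges of $L_n$, with $C_1$ independent of $n$, so by Lemma~\ref{lem:edges} there are at most $C_1$ such $I$. Hence $Z$ lies in the small disc with probability at most $C_12^{-n}=C_1r^{2n}$, and in a disc of radius $\rho\le1$ with probability at most $2C_1\rho^2$. The set $\{w:|w|\le R,\ \operatorname{Re}(uw)\in B(x,\rho)\}$ lies in a $2\rho\times2R$ rectangle, which is covered by $C_2/\rho$ discs of radius $\rho$. Thus $\nu_u(B(x,\rho))\le C_3\rho$ for all $u,x$. For $q<1$ the set in Lemma~\ref{lem:mass} is empty when $C_3\rho^{1-q}<1$, so the hypothesis holds with $d=1$ (for the remaining $\rho$ take $C$ large). Lemmas~\ref{lem:mass} and~\ref{lem:upper} give dimension $D$.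
\end{proof}

\begin{remark}
At $\alpha=\pi/4$ the polygons live on lattices and the directions $u_{\mathbf i}$ form a finite set, as at $\alpha=\pi/6$, yet all $\nu_u$ have bounded density. So arithmetic structure alone does not lower the dimension; the inequality $A(\frac13)\neq0$ in Lemma~\ref{lem:notac} is an essential step.
\end{remark}

\section{Irrational angles}\label{sec:irr}

Let $\alpha/\pi\notin\mathbb Q$, $d=\min(1,\tau)$ and $\Lambda=\log(1/r)$. If $d=0$, Theorem~\ref{thm:C} is the lower bound in Lemma~\ref{lem:upper}; let $d>0$. We verify the hypothesis of Lemma~\ref{lem:mass}. There are two difficulties. The number $\tau$ controls $\nu_u$ for an average direction $u$, while the lemma needs every direction. Entropy resolves this: the entropy of $\nu_u$ at a fine scale is a sum of contributions of intermediate scales, and these involve the directions $u_{\mathbf i}$, which equidistribute. Entropy, however, describes only typical points and gives no power bound on the exceptional set. For that we pass to moments of order $1+\delta$ with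 $\delta$ small.

\subsection{Entropy}

For a compactly supported probability measure $\mu$ on $\mathbb R$ and partitions $\mathcal P,\mathcal Q$ of $\mathbb R$ into locally finitely many intervals, let $H(\mu,\mathcal P)=-\sum_{Q\in\mathcal P}\mu(Q)\log\mu(Q)$, let $\mathcal P\vee\mathcal Q$ be the common refinement, and let $H(\mu,\mathcal P\,|\,\mathcal Q)=H(\mu,\mathcal P\vee\mathcal Q)-H(\mu,\mathcal Q)$. We use four standard facts.
\begin{itemize}
\item[(E1)] If at most $N$ cells have positive mass, then $H(\mu,\mathcal P)\le\log N$.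
\item[(E2)] If each cell of $\mathcal P$ meets at most $N$ cells of $\mathcal Q$, then $H(\mu,\mathcal Q)\le H(\mu,\mathcal P\vee\mathcal Q)\le H(\mu,\mathcal P)+\log N$.
\item[(E3)] $\mu\mapsto H(\mu,\mathcal P\,|\,\mathcal Q)$ is concave, being a sum of terms $-x\log(x/y)$ with $x=\mu(P\cap Q)$, $y=\mu(Q)$, and this function of $(x,y)$ is jointly concave.
\item[(E4)] $H(\mu,\mathcal P)\ge-\log\sum_{Q\in\mathcal P}\mu(Q)^2$, by Jensen's inequality.
\end{itemize}
Let $\mathcal P_n$ be the partition into the cells $[kr^n,(k+1)r^n)$, $k\in\mathbb Z$, and $h(u,n)=H(\nu_u,\mathcal P_n)$. By (E2), translating $\mathcal P_n$ changes the entropy by at most $\log2$, and $h(u,n)\ge h(u,n')-\log2$ for $n\ge n'$. Write $\mathbb E_n$ for the average over the $2^n$ words $\mathbf i$ of length $n$. For fixed $u$ let $\eta_{\mathbf i}$ be the law of $x_u(g_{\mathbf i}(U))$, so $\nu_u=\mathbb E_n\eta_{\mathbf i}$. By \eqref{eq:proj}: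
\begin{itemize}
\item[(R)] for $|\mathbf i|=n$, the masses of $\eta_{\mathbf i}$ on the cells of a translate of $\mathcal P_{n+m}$ are the masses of $\nu_{u_{\mathbf i}}$ on the cells of some translate of $\mathcal P_m$.
\end{itemize}

\begin{lemma}\label{lem:super}
With $C_0=2\log2+\log(2R+2)$, we have $h(u,n+m)\ge h(u,n)+\mathbb E_n\,h(u_{\mathbf i},m)-C_0$.
\end{lemma}

\begin{proof}
A cell of $\mathcal P_{n+m}$ meets at most two cells of $\mathcal P_n$, so (E2) gives $h(u,n+m)\ge h(u,n)+H(\nu_u,\mathcal P_{n+m}\,|\,\mathcal P_n)-\log2$. By (E3) the middle term is at least $\mathbb E_nH(\eta_{\mathbf i},\mathcal P_{n+m}\,|\,\mathcal P_n)$. The measure $\eta_{\mathbf i}$ lives on an interval of length $2Rr^n$, which meets at most $2R+2$ cells of $\mathcal P_n$. By (E1), (E2) and (R),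
\[
H(\eta_{\mathbf i},\mathcal P_{n+m}\,|\,\mathcal P_n)\ge H(\eta_{\mathbf i},\mathcal P_{n+m})-\log(2R+2)\ge h(u_{\mathbf i},m)-\log2-\log(2R+2).\qedhere
\]
\end{proof}

To use equidistribution we need a continuous function of the direction, and $h(\cdot,m)$ may jump when an atom crosses an endpoint of a cell. Averaging over translates removes this. Put
\[
\tilde h(u,m)=\int_0^1H(\nu_u,\mathcal P_m+ar^m)\,da,\qquad \bar h_m=\int\tilde h(v,m)\,dv,
\]
where $dv$ is normalized Lebesgue measure on the unit circle. Then $|h-\tilde h|\le\log2$. The function $\tilde h(\cdot,m)$ is continuous. Indeed, let $u_k\to u$, so $x_{u_k}\to x_u$ uniformly. For all but countably many $a$ no endpoint of a cell of $\mathcal P_m+ar^m$ is an atom of $\nu_u$. For such $a$ the indicator that $x_{u_k}(t)$ lies in a given cell converges for almost every $t$, so the masses of the boundedly many cells meeting $[-R,R]$ converge. Bounded convergence in $a$, with (E1), concludes.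

\begin{lemma}\label{lem:avg}
For $0<\varepsilon<d$ there is $C_\varepsilon$ with $\bar h_m\ge(d-\varepsilon)\Lambda m-C_\varepsilon$ for all $m\ge1$.
\end{lemma}

\begin{proof}
Let $W=|Z-Z'|$, $\rho=r^m$ and $F(u)=\mathbb P(|\operatorname{Re}u(Z-Z')|\le\rho)$. The sum $\sum_{Q\in\mathcal P_m}\nu_u(Q)^2$ is the probability that $\operatorname{Re}uZ$ and $\operatorname{Re}uZ'$ fall in the same cell, so it is at most $F(u)$. By (E4) and Jensen's inequality, $\bar h_m+\log2\ge-\int\log F(u)\,du\ge-\log\int F(u)\,du$. For a uniform angle $\phi$ and $0\le c\le1$, the event $|\cos\phi|\le c$ has probability $\frac2\pi\arcsin c\le c$. Hence, by Fubini's theorem,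
\[
\int F(u)\,du\le\mathbb E\min\Big(1,\frac\rho W\Big)=\rho\int_\rho^\infty\frac{\mathbb P(W\le\sigma)}{\sigma^2}\,d\sigma ,
\]
where the equality comes from $\int_{\max(\rho,W)}^\infty\sigma^{-2}d\sigma=1/\max(\rho,W)$. By the definition of $\tau$, $\mathbb P(W\le\sigma)\le\sigma^{d-\varepsilon}$ for small $\sigma$, hence $\mathbb P(W\le\sigma)\le C\sigma^{d-\varepsilon}$ for all $\sigma>0$. Since $d-\varepsilon<1$ the integral converges, and $\int F\le C\rho^{d-\varepsilon}/(1-d+\varepsilon)$. This is where the truncation $d\le1$ enters. Finally $-\log\rho=\Lambda m$.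
\end{proof}

\begin{proposition}\label{prop:ent}
$\displaystyle\liminf_{n\to\infty}\ \inf_{|u|=1}\frac{h(u,n)}n\ge d\Lambda$.
\end{proposition}

\begin{proof}
For an integer $k\neq0$, the number $\ell$ of letters $2$ is binomial under $\mathbb E_n$, so \eqref{eq:proj} gives
\[
|\mathbb E_nu_{\mathbf i}^k|=\Big|\frac{1+(-1)^ke^{-2ik\alpha}}2\Big|^n .
\]
The base is less than $1$ unless $(-1)^ke^{-2ik\alpha}=1$, which would make $\alpha/\pi$ rational. This is the only use of irrationality. So $\mathbb E_n\Phi(u_{\mathbf i})\to\int\Phi\,dv$ uniformly in $u$ for trigonometric polynomials $\Phi$, and by uniform approximation for all continuous $\Phi$. In particular $e_n:=\inf_u\mathbb E_n\tilde h(u_{\mathbf i},m)\to\bar h_m$ for fixed $m$. Iterating Lemma~\ref{lem:super} from $h(u,0)\ge0$, for $km\le n<(k+1)m$,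
\[
h(u,n)\ge h(u,km)-\log2\ge\sum_{l=0}^{k-1}\big(e_{lm}-\log2-C_0\big)-\log2 .
\]
Divide by $n$ and let $n\to\infty$: the lower limit is at least $(\bar h_m-\log2-C_0)/m$. By Lemma~\ref{lem:avg}, letting $m\to\infty$ gives at least $(d-\varepsilon)\Lambda$, for every $\varepsilon$.
\end{proof}

\subsection{From entropy to moments of order $1+\delta$}

For cell masses $(p_Q)$, the derivative of $\sum p_Q^{1+\delta}$ at $\delta=0$ is minus the entropy. At scale $r^M$ the numbers $\log p_Q$ that matter have size of order $M$, so the linear approximation is accurate when $\delta M$ is a small constant. This dictates the choice of parameters. Fix $q\in(0,d)$ and put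
\[
\varepsilon=\frac{d-q}6,\qquad\beta=\frac\varepsilon{16\Lambda},\qquad K=4R+1 .
\]
Choose an integer $c\ge1$ with $2Kr^c<1$ and $(1-2Kr^c)^{-1}\le e^{\beta\varepsilon\Lambda}$. Then choose an integer $M$ so large that
\[
2Re^{\Lambda M}+2\le e^{2\Lambda M},\quad 2\Lambda M\ge1,\quad \log2\le\varepsilon\Lambda M,\quad\frac M{M+c}\ge1-\varepsilon,\quad \inf_uh(u,M)\ge(d-\varepsilon)\Lambda M,
\]
the last by Proposition~\ref{prop:ent}. Put $\delta=\beta/M$ and $\chi=e^{-\beta(d-3\varepsilon)\Lambda}$.

\begin{lemma}\label{lem:moment}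
For every $u$ and every translate $\mathcal P$ of $\mathcal P_M$, $\ \sum_{Q\in\mathcal P}\nu_u(Q)^{1+\delta}\le\chi$.
\end{lemma}

\begin{proof}
Let $(p_Q)$ be the positive masses; there are at most $2Rr^{-M}+2\le e^{2\Lambda M}$ of them. From $e^x\le1+x+x^2/2$ for $x\le0$, applied to $x=\delta\log p_Q$,
\[
\sum p_Q^{1+\delta}\le1-\delta H(\nu_u,\mathcal P)+\frac{\delta^2}2\sum p_Q\log^2p_Q .
\]
The masses $p_Q\ge e^{-4\Lambda M}$ contribute at most $16\Lambda^2M^2$ to the last sum. The function $p\log^2p$ increases on $(0,e^{-2}]$ and $e^{-4\Lambda M}\le e^{-2}$, so the other masses contribute at most $e^{2\Lambda M}e^{-4\Lambda M}16\Lambda^2M^2$. The sum is at most $32\Lambda^2M^2$. Also $H(\nu_u,\mathcal P)\ge(d-\varepsilon)\Lambda M-\log2\ge(d-2\varepsilon)\Lambda M$. Using $\log y\le y-1$, $\delta M=\beta$ and $16\beta\Lambda=\varepsilon$,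
\[
\log\sum p_Q^{1+\delta}\le-\beta(d-2\varepsilon)\Lambda+16\beta^2\Lambda^2=-\beta(d-3\varepsilon)\Lambda .\qedhere
\]
\end{proof}

Lemma~\ref{lem:moment} concerns one scale. To propagate it with the same $\delta$ to all scales we use a moment that does not depend on a grid, since the grids $\mathcal P_n$ are not nested:
\[
J_u(\rho)=\int\nu_u(B(x,\rho))^\delta\,d\nu_u(x)\le1 ,
\]
which is nondecreasing in $\rho$.

\begin{lemma}\label{lem:rec}
For all $u$ and $n\ge0$, $\ J_u(Kr^{n+M+c})\le e^{-\beta(d-4\varepsilon)\Lambda}J_u(Kr^n)$.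
\end{lemma}

\begin{proof}
Let $\mathcal P$ be a translate of $\mathcal P_{n+M}$. We first show
\begin{equation}\label{eq:grid}
\sum_{Q\in\mathcal P}\nu_u(Q)^{1+\delta}\le\chi\,J_u(Kr^n).
\end{equation}
For $Q\in\mathcal P$ let $\mathcal I(Q)$ be the set of words of length $n$ with $x_u(I_{\mathbf i})\cap Q\ne\emptyset$, and $P_Q=2^{-n}\#\mathcal I(Q)$. Then $\nu_u(Q)=\sum_{\mathbf i\in\mathcal I(Q)}2^{-n}\eta_{\mathbf i}(Q)$, and Jensen's inequality with weights $2^{-n}/P_Q$ gives
\[
\nu_u(Q)^{1+\delta}\le P_Q^\delta\sum_{\mathbf i\in\mathcal I(Q)}2^{-n}\eta_{\mathbf i}(Q)^{1+\delta}.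
\]
Let $\mathbf i,\mathbf i'\in\mathcal I(Q)$ and $t\in I_{\mathbf i}$. By \eqref{eq:osc}, every point of $x_u(I_{\mathbf i'})$ is within $2Rr^n+r^{n+M}+2Rr^n\le Kr^n$ of $x_u(t)$. So $P_Q\le\nu_u(B(x_u(t),Kr^n))$, and integrating over $t\in I_{\mathbf i}$,
\[
2^{-n}P_Q^\delta\le w_{\mathbf i}:=\int_{I_{\mathbf i}}\nu_u\big(B(x_u(t),Kr^n)\big)^\delta\,dt .
\]
By (R) and Lemma~\ref{lem:moment}, $\sum_Q\eta_{\mathbf i}(Q)^{1+\delta}\le\chi$, and $\sum_{\mathbf i}w_{\mathbf i}=J_u(Kr^n)$. Summing over $Q$ and exchanging the sums proves \eqref{eq:grid}.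

The left side of \eqref{eq:grid} equals $\int\nu_u(Q(x))^\delta\,d\nu_u(x)$, where $Q(x)$ is the cell containing $x$. Translate the grid by an amount uniformly distributed in $[0,r^{n+M})$ and let $\rho=Kr^{n+M+c}$. For fixed $x$, the inclusion $B(x,\rho)\subset Q(x)$ holds unless a grid point falls in $(x-\rho,x+\rho]$, so it has probability $1-2Kr^c$. Averaging \eqref{eq:grid} gives $(1-2Kr^c)J_u(\rho)\le\chi J_u(Kr^n)$, and the choice of $c$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Put $L=M+c$. Iterating Lemma~\ref{lem:rec} from $J_u(K)\le1$, and using $\beta=\delta M$,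
\[
J_u(Kr^{kL})\le r^{k\beta(d-4\varepsilon)}=\big(r^{kL}\big)^{\delta\frac ML(d-4\varepsilon)}\le\big(r^{kL}\big)^{\delta(d-5\varepsilon)},
\]
because $(1-\varepsilon)(d-4\varepsilon)\ge d-5\varepsilon$ for $d\le1$. For $\rho\in(0,1]$ choose $k\ge0$ with $Kr^{(k+1)L}<\rho\le Kr^{kL}$, which is possible as $K\ge1$. Then $r^{kL}\le r^{-L}\rho$, so $J_u(\rho)\le C'\rho^{\delta(d-5\varepsilon)}$ with $C'=r^{-L\delta d}$ independent of $u$. Since $q=d-6\varepsilon$, Markov's inequality gives
\[
\nu_u\{x:\nu_u(B(x,\rho))\ge\rho^q\}\le\rho^{-\delta q}J_u(\rho)\le C'\rho^{\delta\varepsilon}.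
\]
Lemma~\ref{lem:mass} applies; take $u=1$ and $u=-i$.
\end{proof}

\section{A reverse H\"older inequality for angles near $\pi$}\label{sec:rev}

The interval $\theta\in[4\pi/5,6\pi/5]$ corresponds to $|\alpha|\le\pi/10$. For such angles the curve stays in a thin tube around $[0,1]$, and the same holds for each piece at its own scale. This keeps apart the images of distant times.

\begin{proposition}\label{prop:rev}
If $0<\alpha\le\pi/10$, there is $c>0$ with $|z(t)-z(t')|\ge c|t-t'|^s$ for all $t,t'\in[0,1]$.
\end{proposition}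

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
With $U'$ an independent copy of $U$, the proposition gives $\mathbb P(|Z-Z'|\le\rho)\le\mathbb P(|U-U'|\le(\rho/c)^{1/s})\le2(\rho/c)^{1/s}$. So $\tau\ge1/s>1$, and Theorem~\ref{thm:C} and Lemma~\ref{lem:upper} give dimension $2-s=D$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rev}]
Let $\mathcal D=z([0,1])$, and write $[a,b]$ for the segment between complex numbers $a,b$.

\emph{The tube.} Let $\Delta$ be the maximal distance from a point of $\mathcal D$ to $[0,1]$. We have $\mathcal D=f_1\mathcal D\cup f_2\mathcal D$, and $f_1\mathcal D$, $f_2\mathcal D$ lie within $r\Delta$ of $f_1[0,1]=[0,\lambda]$ and $f_2[0,1]=[\lambda,1]$. These segments lie within $\operatorname{Im}\lambda=\frac12\tan\alpha$ of $[0,1]$. So $\Delta\le r\Delta+\frac12\tan\alpha$, that is, $\Delta\le\frac{\tan\alpha}{2(1-r)}$. At $\alpha=\pi/10$ we have $\cos^2\alpha=\frac{5+\sqrt5}8$, so $r^2=\frac{5-\sqrt5}{10}<0.5258^2$ and $\tan^2\alpha=4r^2-1<0.325^2$. Both $r$ and $\tan\alpha$ increase with $\alpha$, so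 $\frac12<r<0.5258$ and $\frac12\tan\alpha<0.1625$ throughout. As $r(1-r)$ decreases for $r\ge\frac12$, we get $\frac12\tan\alpha\,(1+r)<0.1625\cdot1.5258<0.2480$ and $r(1-r)>0.5258\cdot0.4742>0.2493$. Therefore
\begin{equation}\label{eq:tube}
\Delta(r+r^2)<r^2,\qquad r\Delta<\frac{0.1625\cdot0.5258}{0.4742}<0.1803 .
\end{equation}
The first inequality, which has little room at $\alpha=\pi/10$, is the main use of the restriction on $\alpha$.

\emph{Reduction.} Let $t\ne t'$ and take the largest $n$ such that some $I_{\mathbf i}$ of level $n$ contains both. Pulling back by $g_{\mathbf i}$ multiplies $|z(t)-z(t')|$ by $r^{-n}=2^{ns}$ and $|t-t'|$ by $2^n$, so the ratio $|z(t)-z(t')|/|t-t'|^s$ is unchanged. After the pullback the two times are not in a common half of $[0,1]$, so we may assume $t<\frac12<t'$.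

\emph{Case 1: $t\le\frac14$ or $t'\ge\frac34$.} Then $(z(t),z(t'))$ lies in $f_{11}\mathcal D\times f_2\mathcal D$ or in $f_1\mathcal D\times f_{21}\mathcal D$. These sets are compact and $|t-t'|\le1$, so it suffices to show that each pair is disjoint. In each pair one set lies within $r\Delta$ and the other within $r^2\Delta$ of a segment, so by \eqref{eq:tube} it suffices that the two segments be at distance at least $r^2$.

For the first pair the segments are $[0,\lambda^2]$ and $[\lambda,1]$. Since $\operatorname{Re}\lambda^2=r^2\cos2\alpha>0$, real parts on $[0,\lambda^2]$ are at most $\operatorname{Re}\lambda^2$. Real parts on $[\lambda,1]$ are at least $\operatorname{Re}\lambda=\operatorname{Re}\lambda^2+r^2$, because $\lambda=\lambda(\lambda+\bar\lambda)=\lambda^2+r^2$.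

For the second pair, $f_{21}(w)=1-r^2w$ and the segments are $[0,\lambda]$ and $[1-r^2,1]$. Let $a\ge1-r^2$ be real. Its projection on the direction $e^{i\alpha}$ has length $a\cos\alpha\ge\frac{1-r^2}{2r}\ge r=|\lambda|$, as $r^2\le\frac13$; so the point of $[0,\lambda]$ nearest to $a$ is $\lambda$. Since $1-r^2>\frac12=\operatorname{Re}\lambda$, we have $|a-\lambda|\ge|1-\lambda-r^2|=|\bar\lambda-\lambda\bar\lambda|=|\bar\lambda|^2=r^2$.

\emph{Case 2: $\frac14<t<\frac12<t'<\frac34$.} Here compactness is not available directly, because both times may approach $\frac12$; self-similarity at this vertex replaces it. Write $t=g_{12}(w)=\frac12-\frac w4$ and $t'=g_{22}(w')=\frac12+\frac{w'}4$ with $w,w'\in(0,1)$. Then $z(t)=\lambda-r^2z(w)$ and $z(t')=\lambda+\bar\lambda^2z(w')$, so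
\[
|z(t)-z(t')|=r^2|\Phi(w,w')|,\qquad\Phi(w,w')=z(w)+e^{-2i\alpha}z(w').
\]
We claim $\Phi\ne0$ on the compact set $\{(w,w')\in[0,1]^2:\max(w,w')\ge\frac12\}$. Then $|\Phi|\ge c_1>0$ there. Since $\Phi(w/2,w'/2)=\lambda\Phi(w,w')$, for $2^{-k-1}<\max(w,w')\le2^{-k}$ we get $|\Phi(w,w')|\ge c_1r^k\ge c_1\max(w,w')^s\ge c_1|t-t'|^s$, which finishes the case.

To prove the claim, locate $f_2\mathcal D=z([\frac12,1])$. Points of $[\lambda,1]$ have real part at least $\frac12$, modulus in $[\frac12,1]$ and argument in $[0,\alpha]$. A point of $f_2\mathcal D$ is within $0.1803$ of such a point, so its modulus lies in $[0.3197,1.1803]$ and its argument differs by at most $\arcsin(2\cdot0.1803)<\pi/6$; it lies in $(-\frac\pi6,\alpha+\frac\pi6)$. Suppose $\Phi(w,w')=0$ with $\max(w,w')\ge\frac12$. The value $\xi$ of $z$ at the larger time is in $f_2\mathcal D$ and is nonzero, so the smaller time is not $0$ and equals $2^{-k}w''$ with $w''\in(\frac12,1]$, $k\ge0$. With $\xi''=z(w'')\in f_2\mathcal D$,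
\[
\xi=-e^{\mp2i\alpha}\lambda^k\xi'',
\]
the upper sign if $w\ge w'$ and the lower sign otherwise. Comparing moduli, $r^k\ge0.3197/1.1803>0.27$, and $r^3<0.146$, so $k\le2$. Comparing arguments, $\pi+(k\mp2)\alpha$ is congruent modulo $2\pi$ to a number of absolute value less than $\alpha+\frac\pi3$. This requires $\pi\le|k\mp2|\alpha+\alpha+\frac\pi3$, whereas the right side is at most $5\alpha+\frac\pi3\le\frac{5\pi}6$. The contradiction proves the claim.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Caprio} Danilo Antonio Caprio, \emph{The coordinate functions of the Heighway dragon curve}, arXiv:2506.05541 (2025).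
\end{thebibliography}
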